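# Cluster variables of Grassmannians under deletion of columns

## Five columns inside a $3\times 6$ matrix

Let $M$ be a $3\times 6$ matrix with columns $v_1,\dots,v_6$, and let $\Delta_{abc}=\det(v_a,v_b,v_c)$ for $a<b<c$. I write $abc$ for $\Delta_{abc}$ when it is used as a vertex of a quiver. The standard cluster structure (Scott) on the ring generated by these minors has a seed with mutable variables
$$\Delta_{124},\quad \Delta_{125},\quad \Delta_{134},\quad \Delta_{145},$$
frozen variables $\Delta_{123},\Delta_{234},\Delta_{345},\Delta_{456},\Delta_{156},\Delta_{126}$, and the following arrows (arrows between frozen vertices play no role and are left out):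
$$123\to124,\quad 124\to125,\quad 125\to126,\quad 134\to145,\quad 145\to156,\quad 124\to134,\quad 134\to234,$$
$$125\to145,\quad 145\to345,\quad 145\to124,\quad 156\to125,\quad 345\to134,\quad 456\to145.$$

Recall mutation at a mutable vertex $k$. The variable $x_k$ is replaced by $x_k'$, where $x_kx_k'$ is the product of the variables with an arrow into $k$ plus the product of the variables with an arrow out of $k$. In the quiver, each path $i\to k\to j$ adds an arrow $i\to j$, the arrows at $k$ are reversed, and opposite arrows cancel.

Let us take a walk in four steps. Every relation below is a three-term Plücker relation in which all minors contain the column $1$: for $a<b<c<d$ in $\{2,\dots,6\}$,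
$$\Delta_{1ac}\Delta_{1bd}=\Delta_{1ab}\Delta_{1cd}+\Delta_{1ad}\Delta_{1bc}.$$

*From $t_0$ to $t_1$: mutate at $125$.* Arrows in come from $124,156$; arrows out go to $126,145$. So
$$\Delta_{125}\Delta_{146}=\Delta_{124}\Delta_{156}+\Delta_{126}\Delta_{145},$$
and the new variable is $\Delta_{146}$. At the vertex $124$ the arrow $145\to124$ is cancelled by the path $124\to125\to145$, and there is a new arrow $124\to126$. So the arrows at $124$ are now $123\to124$, $146\to124$, $124\to134$, $124\to126$.

*From $t_1$ to $t_2$: mutate at $124$.* The relation is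
$$\Delta_{124}\Delta_{136}=\Delta_{123}\Delta_{146}+\Delta_{126}\Delta_{134},$$
and the new variable is $\Delta_{136}$. At $146$, whose arrows were $126\to146$, $145\to146$, $146\to124$, $146\to156$, the first is cancelled by the path $146\to124\to126$, and $146\to134$ appears. So the arrows at $146$ are now $136\to146$, $145\to146$, $146\to134$, $146\to156$.

*From $t_2$ to $t_3$: mutate at $146$.* The relation is
$$\Delta_{146}\Delta_{135}=\Delta_{136}\Delta_{145}+\Delta_{134}\Delta_{156},$$
and the new variable is $\Delta_{135}$. At $136$, whose arrows were $134\to136$, $126\to136$, $136\to123$, $136\to146$, the first is cancelled by the path $136\to146\to134$, and $136\to156$ appears. So the arrows at $136$ are now $126\to136$, $135\to136$, $136\to123$, $136\to156$.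

*From $t_3$ to $t_4$: mutate at $136$.* The relation is
$$\Delta_{136}\Delta_{125}=\Delta_{126}\Delta_{135}+\Delta_{123}\Delta_{156},$$
and the new variable is $\Delta_{125}$.

Look at $\Delta_{135}$. We produced it from $\Delta_{146}$ and $\Delta_{136}$, both of which involve column $6$, and column $6$ disappeared. Now forget column $6$ altogether. The standard structure for $3\times5$ matrices has the seed with mutable variables $\Delta_{124},\Delta_{134}$, frozen variables $\Delta_{123},\Delta_{234},\Delta_{345},\Delta_{145},\Delta_{125}$, and the arrows of the list above that have an end at $124$ or $134$. There, $\Delta_{135}$ is obtained in one step: arrows into $124$ come from $123,145$, arrows out go to $125,134$, and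
$$\Delta_{124}\Delta_{135}=\Delta_{123}\Delta_{145}+\Delta_{125}\Delta_{134}.$$

So this detour through column $6$ found nothing that five columns do not already see. In a $3\times n$ matrix with $n$ large, the detours can be arbitrarily long. Can such a detour return with a polynomial free of the last column that is *not* a cluster variable for $n-1$ columns? This is the hard half of a conjecture of Moriah Elkin, Gregg Musiker, and Kayla Wright, "Twists of Gr(3,n) Cluster Variables as Double and Triple Dimer Partition Functions", arXiv:2305.15531 (2023). We shall prove it.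

## Deletion, contraction, and the theorems

Let $1\le k\le n$ and $R_{k,n}=\mathbb C[\widehat{\mathrm{Gr}}(k,n)]$, the ring generated by the Plücker coordinates $\Delta_K$, $K\subseteq[n]$, $|K|=k$. By the first fundamental theorem for $SL_k$, it is the ring of $SL_k$-invariant polynomial functions of $k\times n$ matrices. It carries Scott's cluster structure. Throughout, "cluster variable of $\mathrm{Gr}(k,n)$" includes the frozen variables, and an *extended cluster* is a cluster together with all frozen variables.

**Deletion.** For $I=\{i_1<\dots<i_{n'}\}\subseteq[n]$ with $n'\ge k$ let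
$$\iota_I:R_{k,n'}\to R_{k,n},\qquad \Delta_K\mapsto\Delta_{\{i_j:\,j\in K\}} .$$
This is the pullback $x\mapsto x\circ\pi_{n,I}$ along the map $\pi_{n,I}$ that keeps the columns in $I$. It is injective, because keeping the columns in $I$ is a surjection on matrices. For example, $\iota_{\{1,3,4,6\}}(\Delta_{124})=\Delta_{136}$.

**Contraction.** For $k\ge2$ and $j\in[n]$ let $\theta_j:[n-1]\to[n]\setminus\{j\}$ be the increasing bijection and
$$\kappa_j:R_{k-1,n-1}\to R_{k,n},\qquad \Delta_K\mapsto\Delta_{\theta_j(K)\cup\{j\}} .$$
(That this is a well-defined injection is shown later.) For example, $\kappa_1:R_{2,5}\to R_{3,6}$ sends $\Delta_{ab}$ to $\Delta_{1,a+1,b+1}$; every variable that changed in our walk is in its image.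

**Conjecture.** *Given $n\ge n'\ge3$ and $I\subseteq[n]$ with $|I|=n'$, $x$ is a cluster variable in $\mathbb C[\widehat{\mathrm{Gr}}(3,n')]$ if and only if $\pi_{n,I}\circ x$ is a cluster variable in $\mathbb C[\widehat{\mathrm{Gr}}(3,n)]$.* Here $\pi_{n,I}\circ x$ denotes the pullback $\iota_I(x)$.

The conjecture is true; it is the case $k=3$ of the first theorem.

**Theorem A.** Let $1\le k\le n'\le n$, $I\subseteq[n]$, $|I|=n'$, $x\in R_{k,n'}$. Then $x$ is a cluster variable of $\mathrm{Gr}(k,n')$ if and only if $\iota_I(x)$ is a cluster variable of $\mathrm{Gr}(k,n)$.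

**Theorem B.**

1. A set $S$ of cluster variables of $\mathrm{Gr}(k,n')$ lies in a common extended cluster if and only if $\iota_I(S)$ does in $\mathrm{Gr}(k,n)$.
2. (Contraction) For $k\ge2$ and $j\in[n]$, $x\in R_{k-1,n-1}$ is a cluster variable of $\mathrm{Gr}(k-1,n-1)$ if and only if $\kappa_j(x)$ is a cluster variable of $\mathrm{Gr}(k,n)$, and the analogue of 1 holds. So the same holds for all compositions of deletions and contractions.
3. (Classification) Every cluster variable $z$ of $\mathrm{Gr}(k,n)$ is $\iota_I(x)$ for a unique pair $(I,x)$ with $x$ a cluster variable of $\mathrm{Gr}(k,|I|)$ depending on all of its columns. Conversely, all such $\iota_I(x)$ are cluster variables.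

## The rectangles seed

For seeds I use the following conventions. $Q$ is the set of mutable indices, $R$ the set of frozen indices, and $\mathbb T$ the $|Q|$-regular tree with edges labelled by $Q$, each vertex having one edge of each label. At $t\in\mathbb T$ sits a seed: the variables $x_{i;t}$ $(i\in Q\cup R)$ and the matrix $\tilde B_t=(b_{ij;t})_{i\in Q\cup R,\,j\in Q}$, whose $Q\times Q$ part $B_t$ is skew-symmetric. For a quiver, $b_{ij}$ is the number of arrows $i\to j$ minus the number of arrows $j\to i$. With $[a]_+=\max(a,0)$, the rules along an edge $t\overset{k}{—}t'$ are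
$$x_{k;t}x_{k;t'}=\prod_i x_{i;t}^{[b_{ik;t}]_+}+\prod_i x_{i;t}^{[-b_{ik;t}]_+},\qquad b_{ij;t'}=\begin{cases}-b_{ij;t}& i=k\text{ or }j=k,\\ b_{ij;t}+[b_{ik;t}]_+[b_{kj;t}]_+-[-b_{ik;t}]_+[-b_{kj;t}]_+&\text{otherwise.}\end{cases}$$
Put $\hat y_{j;t}=\prod_{i\in Q\cup R}x_{i;t}^{b_{ij;t}}$. For instance, in our seed $t_0$, $\hat y$ at the vertex $125$ is $\Delta_{124}\Delta_{156}/(\Delta_{126}\Delta_{145})$.

For $k<n$, the structure on $R_{k,n}$ has the *rectangles seed* (Scott, *Grassmannians and cluster algebras*, Proc. LMS 2006; see e.g. Rietsch–Williams, Duke Math. J. 2019, or Gekhtman–Shapiro–Vainshtein, *Cluster Algebras and Poisson Geometry*, Ch. 4). Its index set is $\{\varnothing\}\cup\{(a,b):1\le a\le k,\ 1\le b\le n-k\}$, its variables are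
$$x_{(a,b)}=\Delta_{\{1,\dots,k-a\}\cup\{k-a+b+1,\dots,k+b\}},\qquad x_\varnothing=\Delta_{1\cdots k},$$
its mutable indices are the $(a,b)$ with $a\le k-1$ and $b\le n-k-1$, and its arrows are
$$(a,b)\to(a,b+1),\qquad (a,b)\to(a+1,b),\qquad (a+1,b+1)\to(a,b),\qquad \varnothing\to(1,1),$$
with arrows between frozen vertices omitted. For $k=3$ the rows $a=1,2,3$ are $\Delta_{1,2,b+3}$, $\Delta_{1,b+2,b+3}$, $\Delta_{b+1,b+2,b+3}$. For $k=3$, $n=6$ this is the seed we started from, with
$$(1,1)=124,\quad(1,2)=125,\quad(2,1)=134,\quad(2,2)=145.$$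

Two features matter. First, the labels do not depend on $n$: a matrix with more columns just has a wider rectangle. Second:

**Full column rank.** *The matrix $\tilde B$ of the rectangles seed has linearly independent columns.* Order the indices lexicographically with $\varnothing$ smallest. The neighbors of a mutable $(a,b)$ are among $(a,b\pm1)$, $(a\pm1,b)$, $(a+1,b+1)$, $(a-1,b-1)$, $\varnothing$. So the largest index with a nonzero entry in column $(a,b)$ is $(a+1,b+1)$, with entry $\pm1$. These indices are distinct for distinct columns, so the columns are independent.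

If $n=k$, then $R_{k,n}=\mathbb C[\Delta_{1\cdots k}]$ and $\Delta_{1\cdots k}$ is the only cluster variable. If $n=k+1$, there are no mutable indices and the cluster variables are the $n$ frozen Plücker coordinates.

## Freezing, and why erasing letters fails

Compare the seeds for $5$ and $6$ columns. Inside the seed of $\mathrm{Gr}(3,6)$ we see
$$V=\{124,134\},\qquad J=\{125,145\},\qquad R'=\{123,234,345\},\qquad U=\{126,156,456\}.$$
The seed of $\mathrm{Gr}(3,5)$ has mutable set $V$ and frozen set $J\sqcup R'$: we freeze $J$ and throw $U$ away. No vertex of $U$ is adjacent to $V$, while the rows $126,156,456$ and columns $125,145$ of $\tilde B$ form the matrix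
$$\begin{pmatrix}-1&0\\ 1&-1\\ 0&1\end{pmatrix}$$
of rank $2=|J|$. The theorem behind everything is the following.

**Theorem 3 (freezing).** Consider a skew-symmetric seed pattern $\mathcal A$ of geometric type. Let $\tilde B_{t_0}$ have full column rank, $Q=V\sqcup J$, $R=R'\sqcup U$, such that $b_{uv;t_0}=0$ for $u\in U$, $v\in V$, and $(b_{uj;t_0})_{u\in U,\,j\in J}$ has rank $|J|$. Let $\mathcal A'$ be the seed pattern with initial seed $(x_{i;t_0})_{i\in V\sqcup J\sqcup R'}$, mutable set $V$, frozen set $J\sqcup R'$, and exchange matrix the restriction of $\tilde B_{t_0}$ to rows $V\sqcup J\sqcup R'$ and columns $V$. Let $K'=\mathbb C(x_{i;t_0}:i\in V\sqcup J\sqcup R')$.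

1. Every (mutable or frozen) variable of $\mathcal A'$ is a (mutable or frozen) variable of $\mathcal A$. Every set of variables in one extended cluster of $\mathcal A'$ lies in one extended cluster of $\mathcal A$.
2. For every $t\in\mathbb T$ there is one seed of $\mathcal A'$ whose extended cluster contains all variables (mutable or frozen) of the extended cluster at $t$ that lie in $K'$.

The rank condition cannot simply be dropped. Take $\tilde B=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ with no frozen variables, $V=\{1\}$, $J=\{2\}$, $U=R'=\varnothing$. Then $K'=\mathbb C(x_1,x_2)$ contains all five cluster variables $x_1,\ x_2,\ (1+x_2)/x_1,\ (1+x_1+x_2)/(x_1x_2),\ (1+x_1)/x_2$ of $\mathcal A$, but $\mathcal A'$ has only $x_1,x_2,(1+x_2)/x_1$. So part 2 fails.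

Call $s\in\mathbb T$ *$V$-reachable* if the path from $t_0$ to $s$ uses only edge labels in $V$.

**Proof of part 1.** The purpose is to see that mutations in $V$ never touch $U$. Let $k\in V$ and $u\in U$ with $b_{uk}=0$. In the mutation rule, row $u$ changes by terms containing the factor $[\pm b_{uk}]_+=0$, and $b_{uk}\mapsto-b_{uk}=0$. So row $u$ does not change. By induction on the path, for every $V$-reachable $s$ the $U$-rows of $\tilde B_s$ equal those of $\tilde B_{t_0}$; in particular $b_{uv;s}=0$ for all $u\in U$, $v\in V$. Thus exchange relations at $V$-reachable seeds in directions in $V$ involve no $x_u$. Also, mutating the block with rows $V\sqcup J\sqcup R'$ and columns $V$ at some $k\in V$ uses only entries of that block. So the seeds of $\mathcal A'$ are exactly the $(x_{i;s})_{i\in V\sqcup J\sqcup R'}$ with the restricted matrices, $s$ running over the $V$-reachable vertices. Part 1 follows. We also see that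
$$K'=\mathbb C(x_{i;s}:i\in V\sqcup J\sqcup R')\quad\text{for every $V$-reachable }s.\tag{1}$$
This proves part 1. $\square$

Now part 2. The first thing to try is this: given the path from $t_0$ to $t$, erase all letters in $J$ and follow the remaining $V$-word, hoping to reach the right seed of $\mathcal A'$. On the first three steps of our walk it works. The word is $(1,2),(1,1),(1,2)$; erasing $(1,2)$ leaves $(1,1)$, and mutating $t_0$ at $124$ gives $\Delta_{135}$. But take the fourth step. The word for $t_4$ is $(1,2),(1,1),(1,2),(1,1)$. Erasing leaves $(1,1),(1,1)$, which leads back to $t_0$. The cluster at $t_4$ contains $\Delta_{135}$, which lies in $K'$, and the cluster at $t_0$ does not. The edge labels are only names, and during the detour the variable $\Delta_{135}$ came to sit at the index $(1,2)\in J$. So the seed $s$ must be chosen by looking at the seed $t$ itself. For that we need coordinates on $t$ as seen from $s$.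

## $F$-polynomials, $c$-vectors and $g$-vectors

Fix a base vertex $s$. To each $i\in Q$ and $t\in\mathbb T$ one attaches a polynomial $F^s_{i;t}\in\mathbb Z[y_q:q\in Q]$ and vectors $g^s_{i;t},c^s_{i;t}\in\mathbb Z^Q$, which depend only on $B_s$ and the path from $s$ to $t$. At $t=s$ they are $F_i=1$, $g_i=c_i=e_i$; in general they are given by the recursion (F4) below. Let $G^s_t$ and $C^s_t$ be the matrices with columns $g^s_{i;t}$ and $c^s_{i;t}$. The $c$-vectors are the columns of the lower half of the extended exchange matrix at $t$ when one starts at $s$ with $\begin{pmatrix}B_s\\ \mathrm{Id}\end{pmatrix}$ (*principal coefficients at $s$*).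

The facts we use are the following. [FZ4] is Fomin–Zelevinsky, *Cluster algebras IV* (Compos. Math. 2007), and [DWZ] is Derksen–Weyman–Zelevinsky, *Quivers with potentials and their representations II* (J. AMS 2010).

**(F1)** ([FZ4, Cor. 6.3]) With $g=g^s_{i;t}$ and $F=F^s_{i;t}$,
$$x_{i;t}=p\prod_{q\in Q}x_{q;s}^{g_q}\cdot F(\hat y_s),\qquad p=1/F|_{\mathbb P}(y_s),$$
where $F|_{\mathbb P}(y_s)$ is the tropical evaluation of $F$. So $p$ is a Laurent monomial in the frozen variables, and $p=1$ if $F=1$.

**(F2)** ([DWZ, Thm 1.7], with [FZ4, Prop. 5.6]) $F^s_{i;t}$ has constant term $1$; equivalently, each $c^s_{i;t}$ has all entries $\ge0$ or all $\le0$.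

**(F3)** ([FZ4, Conj. 6.13], proved in [DWZ, Thm 1.7]) In each *row* of $G^s_t$ all entries are $\ge0$ or all are $\le0$.

**(F4)** ([FZ4, (5.9), Prop. 5.1, Prop. 6.6], using (F2)) Let $t\overset{k}{—}t'$ be an edge, $\varepsilon$ the sign of $c_k=c^s_{k;t}$, and $b=b_{;t}$. For $i\ne k$: $g_{i;t'}=g_{i;t}$, $F_{i;t'}=F_{i;t}$, $c_{i;t'}=c_{i;t}+[\varepsilon b_{ki}]_+c_k$. Moreover
$$c_{k;t'}=-c_k,\qquad g_{k;t'}=-g_{k;t}+\sum_i[-\varepsilon b_{ik}]_+g_{i;t},$$
$$F_{k;t'}F_{k;t}=y^{[c_k]_+}\prod_iF_{i;t}^{[b_{ik}]_+}+y^{[-c_k]_+}\prod_iF_{i;t}^{[-b_{ik}]_+},$$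
where the sums and products are over $i\in Q$.

**(F5)** (Nakanishi–Zelevinsky) $(G^s_t)^TC^s_t=\mathrm{Id}$, that is, $\langle g_{i;t},c_{j;t}\rangle=\delta_{ij}$. Hence also $G^s_t(C^s_t)^T=\mathrm{Id}$ and $\det G^s_t=\pm1$.

*Proof of (F5) from (F4).* True at $t=s$. Pass from $t$ to $t'$ along an edge labelled $k$. For $i,j\ne k$: $\langle g_i,c_j+[\varepsilon b_{kj}]_+c_k\rangle=\delta_{ij}$. For $i\ne k$: $\langle g_i,-c_k\rangle=0$. Since $b_{kk}=0$: $\langle g_{k;t'},-c_k\rangle=1$. For $j\ne k$,
$$\langle g_{k;t'},c_{j;t'}\rangle=-[\varepsilon b_{kj}]_++[-\varepsilon b_{jk}]_+=0$$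
because $b_{kj}=-b_{jk}$. Since $G^TC=\mathrm{Id}$ for square matrices, $C^TG=\mathrm{Id}$, and transposing gives $G^TC=\mathrm{Id}$ again, while $CG^T=\mathrm{Id}$ gives $GC^T=\mathrm{Id}$. As the matrices are integral, $\det G=\pm1$. $\square$

**(F6)** The Laurent phenomenon; the rank of $\tilde B_t$ is independent of $t$ (Berenstein–Fomin–Zelevinsky, *Cluster algebras III*, Lemma 3.2); and for $s\overset{l}{—}s'$ ([FZ4, Prop. 3.9]) $\hat y_{l;s}=\hat y_{l;s'}^{-1}$ and
$$\hat y_{q;s}=\hat y_{q;s'}\,\hat y_{l;s'}^{[b_{lq;s'}]_+}(1+\hat y_{l;s'})^{-b_{lq;s'}}\qquad(q\ne l).$$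

**Example.** Take base $t_0$ in $\mathrm{Gr}(3,6)$, where $\hat y_{12}=\frac{\Delta_{124}\Delta_{156}}{\Delta_{126}\Delta_{145}}$ and $\hat y_{11}=\frac{\Delta_{123}\Delta_{145}}{\Delta_{125}\Delta_{134}}$; I write $y_{ab}$ for $y_{(a,b)}$ and $e_{ab}$ for $e_{(a,b)}$. At the first step, $k=(1,2)$ and $c_k=e_{12}$, so (F4) gives $F=1+y_{12}$ and $g=-e_{12}+e_{22}$. Indeed
$$\Delta_{146}=\Delta_{126}\cdot\frac{\Delta_{145}}{\Delta_{125}}\,(1+\hat y_{12}),$$
with $p=\Delta_{126}$. At the second step, $k=(1,1)$. Since $b_{(1,2),(1,1)}=-1$ at $t_0$, the vector $c_{(1,1)}$ is still $e_{11}$. The arrows into $124$ come from $146$ (with $F=1+y_{12}$) and from a frozen vertex, and the only mutable target of arrows out is $134$. So $F=y_{11}(1+y_{12})+1$ and $g=-e_{11}+e_{21}$. Indeed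
$$\Delta_{136}=\Delta_{126}\cdot\frac{\Delta_{134}}{\Delta_{124}}\,(1+\hat y_{11}+\hat y_{11}\hat y_{12}).$$

## What the variables indexed by $U$ detect

Return to Theorem 3, part 2. Let $s$ be any $V$-reachable vertex, and suppose that $z=x_{i;t}$, $i\in Q$, lies in $K'$.

**Claim.** *Then $F^s_{i;t}$ does not involve the $y_j$, $j\in J$.*

*Proof.* The point is that $\hat y_{j;s}$ for $j\in J$ carries powers of the $x_u$, and these cannot cancel. Write $F=F^s_{i;t}=\sum_{m\in\mathbb Z_{\ge0}^J}F_m(y_V)\,y_J^m$. Then (F1) says
$$z=p\,x_s^g\sum_mF_m(\hat y_{V;s})\,\hat y_{J;s}^m .$$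
We saw that $b_{uv;s}=0$ for $v\in V$, so $\hat y_{v;s}$ does not involve the variables $x_u$. For $j\in J$, $\hat y_{j;s}=x_U^{\beta_j}\cdot(\text{monomial without }x_U)$ with $\beta_j=(b_{uj})_{u\in U}$, the same for all $V$-reachable $s$. The $\beta_j$ are linearly independent by the rank hypothesis. If $x_U^\gamma$ is the $x_U$-part of $p$, the term for $m$ is $x_U^{\gamma+\sum_jm_j\beta_j}$ times an element of $K'$, by (1), and the exponents are different for different $m$. The $x_u$ are algebraically independent over $K'$, and $z\in K'$. So only the exponent $0$ can occur with a nonzero coefficient. Since $\tilde B_s$ has full column rank by (F6), the $\hat y_{q;s}$ are Laurent monomials with linearly independent exponents. Hence they are algebraically independent, and $F_m(\hat y_{V;s})=0$ only if $F_m=0$. The term $m=0$ is nonzero, because $F_0$ has constant term $1$ by (F2). So its exponent $\gamma$ is $0$, every $m\ne0$ has a nonzero exponent, and $F_m=0$ for all $m\ne0$. $\square$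

This is strong, but not enough by itself. With $s=t_0$ and $z=\Delta_{135}$ we get $\Delta_{135}=\frac{\Delta_{125}\Delta_{134}}{\Delta_{124}}(1+\hat y_{11})$: no $y_J$, as promised, but being a polynomial in $y_V$ does not make something a cluster variable of $\mathcal A'$.

However, $s$ is ours to choose. Suppose we find a $V$-reachable $s$ such that $F^s_{i;t}$ becomes $1$ when $y_J=0$. Then the Claim forces $F^s_{i;t}=1$, and $z$ is a monomial in the cluster at $s$. In the example, $\Delta_{136}$ has $F=1+y_{11}+y_{11}y_{12}$ with respect to $t_0$, which at $y_{12}=0$ becomes $1+y_{11}$. Let $s'$ be obtained from $t_0$ by mutation at $124$, so that $\Delta_{135}$ replaces $\Delta_{124}$. The arrows at $125$ in $s'$ are $123\to125$, $156\to125$, $125\to135$, $125\to126$ (the arrow $125\to145$ is cancelled by the path $145\to124\to125$), so $\hat y_{12;s'}=\frac{\Delta_{123}\Delta_{156}}{\Delta_{135}\Delta_{126}}$, and the last relation of the walk reads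
$$\Delta_{136}=\frac{\Delta_{126}\Delta_{135}}{\Delta_{125}}\,(1+\hat y_{12;s'}).$$
Now $F=1+y_{12}$, which is $1$ at $y_J=0$. Changing the base seed removed $y_{11}$. The next section shows that a suitable base always exists, and that one $s$ serves the whole cluster at $t$.

## Moving the base seed

Here $Q=V\sqcup J$ is any decomposition and $t_0$ any vertex of a skew-symmetric pattern; nothing is assumed about frozen variables. For $F\in\mathbb Z[y_q]$ put $\bar F=F|_{y_j=0\ (j\in J)}$.

**Lemma 1.** For every $t\in\mathbb T$ there is a $V$-reachable $s$ such that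

(i) the rows $m\in V$ of $G^s_t$ are $\ge0$;

(ii) $\bar F^s_{i;t}=1$ for all $i\in Q$.

Condition (ii) is what we want. Condition (i) is carried along because it pins down the $c$-vectors.

*Proof.* Induction on the distance from $t_0$ to $t$. For $t=t_0$ take $s=t_0$: there $G=\mathrm{Id}$ and all $F_i=1$. Now let $s$ work for $t$, let $t\overset{k}{—}t'$, and put $c=c^s_{k;t}$, $G=G^s_t$.

**Step 1: if $c\notin\mathbb Z^V$, the same $s$ works for $t'$.** This step disposes of the moves that the base need not follow. Some $c_j$ with $j\in J$ is nonzero, and $c$ is sign-coherent by (F2). So one of $y^{[c]_+},y^{[-c]_+}$ is $1$ and the other is divisible by some $y_j$, $j\in J$. Setting $y_J=0$ in (F4) and using (ii) for $t$ gives $\bar F_{k;t'}\cdot1=1$. The other $F_i$ do not change, so (ii) holds for $t'$.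

Suppose (i) fails: some row $m\in V$ of $G^s_{t'}$ has a negative entry. It is in column $k$, since the other columns are those of $G$. By (F3) the whole row is $\le0$, and its entries off column $k$ are $\ge0$, so they vanish. The row is a negative integer multiple of $e_k^T$, and $\det G^s_{t'}=\pm1$ forces it to be $-e_k^T$. Now row $m$ of $G^s_{t'}(C^s_{t'})^T=\mathrm{Id}$ reads $-(c^s_{k;t'})^T=e_m^T$. So $c=-c^s_{k;t'}=e_m\in\mathbb Z^V$, a contradiction. Hence (i) holds for $t'$.

From now on $c\in\mathbb Z^V$.

**Step 2: $c=e_l$ for some $l\in V$.** This step identifies the direction in which the base must move. By (F5), and since $c$ is supported on $V$,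
$$\sum_{m\in V}G_{mi}c_m=\delta_{ik}\qquad(i\in Q),$$
where all $G_{mi}\ge0$ by (i). For $i=k$ the sum is $1$, and $c$ is sign-coherent, so $c\ge0$. For $i\ne k$ a sum of nonnegative terms is $0$, so $G_{mi}=0$ whenever $c_m\ne0$. Thus every row $m\in\mathrm{supp}(c)$ of $G$ is a multiple of $e_k^T$. As $G$ is invertible, there is only one such row, $\mathrm{supp}(c)=\{l\}$. Then $G_{lk}c_l=1$ with $c_l>0$ gives $c_l=1$.

**Step 3: the data at $t'$ seen from $s$.** We record what goes wrong with the old base. By (F4) and (ii) for $t$,
$$\bar F^s_{k;t'}=1+y_l,\qquad \bar F^s_{i;t'}=1\quad(i\ne k).$$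
Moreover $c^s_{k;t'}=-e_l$. Row $l$ of $G^s_{t'}$ is the unique row vector $r$ with $r\,(C^s_{t'})^T=e_l^T$, and $r=-e_k^T$ satisfies this. So row $l$ of $G^s_{t'}$ is $-e_k^T$: the $l$-component of $g^s_{i;t'}$ is $0$ for $i\ne k$ and $-1$ for $i=k$.

Let $s\overset{l}{—}s'$. Since $l\in V$, $s'$ is $V$-reachable. We show that $s'$ works for $t'$. Because the data $F,g,c$ depend only on exchange matrices and paths, we may work in the pattern with principal coefficients at $s$. There $\tilde B_s$ has full column rank, hence so does $\tilde B_{s'}$ by (F6), and the $\hat y_{q;s'}$ are algebraically independent. Write $X^w$, $w\in\mathbb Z^{Q\cup R}$, for Laurent monomials in the extended cluster at $s'$. Put $g_i=g^s_{i;t'}$, $F_i=F^s_{i;t'}$, $g_i'=g^{s'}_{i;t'}$, $F_i'=F^{s'}_{i;t'}$, and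
$$\mathcal O=\mathbb Z[y_q:q\in Q]\,[y_l^{-1},(1+y_l)^{-1}].$$

**Step 4: rewriting $x_{i;t'}$ at $s'$.** This step gives an expression at $s'$ that is trivial at $y_J=0$: for every $i\in Q$,
$$x_{i;t'}=X^{w_i}R_i(\hat y_{s'})\quad\text{with }R_i\in\mathcal O,\ R_i|_{y_J=0}=1. \tag{2}$$
By (F6), $\hat y_{l;s}=\hat y_{l;s'}^{-1}$ and $\hat y_{q;s}=\hat y_{q;s'}\,r_q(\hat y_{l;s'})$ for $q\ne l$, where $r_q$ is a product of powers of $y_l$ and $1+y_l$. Substitute accordingly in (F1) with base $s$. Since $l\notin J$, each $y_j$ with $j\in J$ is replaced by $y_jr_j(y_l)$, a multiple of $y_j$ in $\mathcal O$.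

Let $i\ne k$. The $l$-component of $g_i$ is $0$, so the monomial in front of $F_i(\hat y_s)$ involves only variables common to $s$ and $s'$. It is some $X^{w_i}$, and the mutable part of $w_i$ is $g_i$. Since $\bar F_i=1$, $F_i$ is $1$ plus terms divisible by some $y_j$, $j\in J$. The substitution gives $R_i\in\mathcal O$ with $R_i|_{y_J=0}=1$.

Let $i=k$. The $l$-component of $g_k$ is $-1$. The exchange relation reads $x_{l;s}x_{l;s'}=\prod_qx_{q;s}^{[-b_{ql;s}]_+}(1+\hat y_{l;s})$, so
$$x_{l;s}^{-1}=x_{l;s'}\prod_{q\in Q\cup R}x_{q;s}^{-[-b_{ql;s}]_+}\,(1+\hat y_{l;s})^{-1}.$$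
Hence $x_{k;t'}=X^{w_k}R_k(\hat y_{s'})$, where $R_k$ comes from $F_k/(1+y_l)$ by the substitution. Under it, $1+y_l$ becomes $1+y_l^{-1}=(1+y_l)/y_l$, a unit of $\mathcal O$, so $R_k\in\mathcal O$. Since $\bar F_k=1+y_l$,
$$R_k|_{y_J=0}=\frac{1+y_l^{-1}}{1+y_l^{-1}}=1 .$$
The mutable part of $w_k$ is $g_k+2e_l-\sum_{q\in Q}[-b_{ql;s}]_+e_q$: one $e_l$ removes the factor $x_{l;s}^{-1}$, the other records $x_{l;s'}$. As $b_{ll;s}=0$, its $l$-component is $-1+2=1$.

**Step 5: the rewriting is the one of (F1) at $s'$.** We show $F_i'=R_i$ and that $g_i'$ is the mutable part of $w_i$. By (F1) with base $s'$, $x_{i;t'}=X^{w_i'}F_i'(\hat y_{s'})$, where the mutable part of $w_i'$ is $g_i'$. Put $w=w_i-w_i'$, so that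
$$X^w=(F_i'/R_i)(\hat y_{s'}).$$
Let $\lambda\in\mathbb Z^{Q\cup R}$ be orthogonal to all columns of $\tilde B_{s'}$. The rescaling $x_h\mapsto\tau^{\lambda_h}x_h$ of the extended cluster at $s'$ fixes every $\hat y_{q;s'}$, hence fixes $X^w$. So $\lambda\cdot w=0$. As this holds for all such $\lambda$, $w$ lies in the rational span of the columns: $Nw=\tilde B_{s'}a$ for some integer $N\ge1$ and $a\in\mathbb Z^Q$. Then $X^{Nw}=\hat y_{s'}^a$, and by algebraic independence
$$(F_i')^N=y^aR_i^N .$$
Let $j\in J$. Then $y_j$ is a prime of $\mathcal O$. It does not divide $F_i'$, whose constant term is $1$, and it does not divide $R_i$, which is $1$ at $y_J=0$. Comparing $y_j$-adic valuations, $a_j=0$. So we may set $y_J=0$, and get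
$$(\bar F_i')^N=\prod_{v\in V}y_v^{a_v}.$$
The left side is a polynomial with constant term $1$, so the monomial is $1$ and $a=0$. Hence $Nw=0$, $w=0$, and $F_i'=R_i$.

In particular $\bar F_i'=R_i|_{y_J=0}=1$, which is (ii) for $s'$ and $t'$.

**Step 6: condition (i) for $s'$ and $t'$.** We read it off from the $g_i'$. For $i\ne k$, $g_i'=g_i$, so columns $i\ne k$ of $G^{s'}_{t'}$ are those of $G^s_{t'}$, that is, of $G$, and their $V$-entries are $\ge0$. Row $l$ of $G^{s'}_{t'}$ has entry $0$ in columns $i\ne k$ and entry $1$ in column $k$: it is $e_k^T$. Suppose a row $m\in V$, $m\ne l$, had a negative entry. It would be in column $k$, so by (F3) the row would be $\le0$, hence zero off column $k$, hence proportional to row $l$. This contradicts invertibility. $\square$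

**Example, continued.** Run the proof along the walk, with $V=\{(1,1),(2,1)\}$. The first edge has $c=e_{12}\notin\mathbb Z^V$: Step 1, $s$ stays at $t_0$. The second edge has $c=e_{11}$: the base moves to $s'$, obtained by mutation at $l=(1,1)$. Seen from $s'$, $\hat y_{11;s'}=\frac{\Delta_{125}\Delta_{134}}{\Delta_{123}\Delta_{145}}$, and the two variables at $t_2$ outside $s'$ are $\Delta_{136}$ with $F=1+y_{12}$ and
$$\Delta_{146}=\frac{\Delta_{126}\Delta_{145}}{\Delta_{125}}\,(1+\hat y_{12;s'}+\hat y_{11;s'}\hat y_{12;s'}).$$
To check this, the three terms on the right are $\frac{\Delta_{126}\Delta_{145}}{\Delta_{125}}$, $\frac{\Delta_{123}\Delta_{145}\Delta_{156}}{\Delta_{125}\Delta_{135}}$, $\frac{\Delta_{134}\Delta_{156}}{\Delta_{135}}$. The last two add up to $\frac{\Delta_{156}}{\Delta_{125}}\cdot\frac{\Delta_{123}\Delta_{145}+\Delta_{125}\Delta_{134}}{\Delta_{135}}=\frac{\Delta_{156}\Delta_{124}}{\Delta_{125}}$, and the sum is $\Delta_{146}$ by the first relation of the walk. At $y_{12}=0$ both polynomials are $1$, as Lemma 1 asserts.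

## Cluster variables that are Laurent monomials

**Proposition 2.** Assume $\tilde B$ has full column rank. If $t,s$ are as in Lemma 1 and $F^s_{i;t}$ does not involve $y_j$, $j\in J$, then $x_{i;t}=x_{q;s}$ for some $q\in Q$.

*Proof.* By hypothesis $F^s_{i;t}=\bar F^s_{i;t}=1$. So (F1), with $p=1$, gives
$$x_{i;t}=\prod_{q\in Q}x_{q;s}^{g_q}.\tag{3}$$
It remains to show that a cluster variable cannot be a monomial in another cluster except by being one of its members.

**Step 1: no negative exponents.** This step controls monomials at any seed. *If a (mutable) cluster variable $y$ equals $\pm$ a Laurent monomial in the extended cluster at a seed $u$, then its exponents on mutable variables of $u$ are $\ge0$.* Suppose $x_{q;u}$ has exponent $-e<0$. Let $u'$ be the mutation of $u$ at $q$, and write $x_{q;u}=(P_++P_-)/x_{q;u'}$ with $P_\pm$ the two monomials of the exchange relation. Then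
$$y=\pm(\text{Laurent monomial in the extended cluster at }u')\cdot(P_++P_-)^{-e}.$$
By (F6), $\tilde B_u$ has full column rank, so its column $q$ is nonzero and $P_+\ne P_-$. The units of the Laurent polynomial ring over $\mathbb Z$ are $\pm$ Laurent monomials, so $P_++P_-$ is not a unit, and $y$ is not a Laurent polynomial in the extended cluster at $u'$. This contradicts the Laurent phenomenon.

**Step 2: the product (3) has one factor.** Here we compare units and degrees. By Step 1 at $u=s$, all $g_q\ge0$. In the Laurent polynomial ring of the extended cluster at $t$, the element $x_{i;t}$ is a unit, and each $x_{q;s}$ is an element by the Laurent phenomenon. A factor of a unit is a unit, so each $x_{q;s}$ with $g_q>0$ is $\pm$ a Laurent monomial in the extended cluster at $t$. By Step 1 at $u=t$, its exponents on the mutable variables of $t$ are $\ge0$. They are not all $0$, since $x_{q;s}$ is algebraically independent of the frozen variables. So its total degree $d_q$ in the mutable variables of $t$ is $\ge1$. Taking total degrees in (3), $1=\sum_qg_qd_q$ with $d_q\ge1$ whenever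 $g_q>0$. So exactly one $g_q$ is nonzero, it equals $1$, and $x_{i;t}=x_{q;s}$. $\square$

**Proof of Theorem 3, part 2.** We put the pieces together. Given $t$, let $s$ be as in Lemma 1; it is $V$-reachable, so by part 1 it carries a seed of $\mathcal A'$. The frozen variables of $\mathcal A$ lying in $K'$ are those indexed by $R'$, which belong to every extended cluster of $\mathcal A'$; for $u\in U$, $x_u\notin K'$. Let $z=x_{i;t}\in K'$ with $i\in Q$. By the Claim, applied with this $s$, $F^s_{i;t}$ does not involve $y_J$. By Proposition 2, $z=x_{q;s}$ for some $q\in Q=V\sqcup J$, and this lies in the extended cluster of $\mathcal A'$ at $s$. The vertex $s$ was chosen before $z$, so one seed serves all $z$. $\square$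

## Deleting columns: Theorem A and Theorem B(1)

**Step 1: deleting the last column.** This step applies Theorem 3 to the rectangles seed. Let $n-1\ge k$ and $\iota_n:=\iota_{[n-1]}:R_{k,n-1}\to R_{k,n}$. If $n=k+1$, the cluster variables of $\mathrm{Gr}(k,n)$ are the frozen Plücker coordinates, the only one not involving column $n$ is $\Delta_{1\cdots k}$, and all claims are trivial. Let $n\ge k+2$ and put
$$V=\{(a,b):a\le k-1,\ b\le n-k-2\},\qquad J=\{(a,n-k-1):a\le k-1\},$$
$$U=\{(a,n-k):a\le k\},\qquad R'=\{(k,b):b\le n-k-1\}\cup\{\varnothing\}.$$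
Then $V\sqcup J$ is the mutable set and $R'\sqcup U$ the frozen set of $\mathrm{Gr}(k,n)$. We check the hypotheses. Full column rank was shown above. A neighbor $(a',b')$ of $(a,b)\in V$ has $b'\le b+1\le n-k-1$, so the $U\times V$ block vanishes. The neighbors of $(a,n-k-1)$ in $U$ are $(a,n-k)$ and $(a+1,n-k)$. So the submatrix with rows $(a+1,n-k)$ and columns $(a,n-k-1)$, $1\le a\le k-1$, is triangular with diagonal entries $\pm1$, and the $U\times J$ block has rank $k-1=|J|$.

The labels do not depend on the number of columns, so the restricted seed (rows $V\sqcup J\sqcup R'$, columns $V$) is exactly the image under $\iota_n$ of the rectangles seed of $\mathrm{Gr}(k,n-1)$. Hence $\mathcal A'$ is the $\iota_n$-image of the cluster structure of $\mathrm{Gr}(k,n-1)$. Moreover $\iota_n(R_{k,n-1})\subset K'$, since an extended cluster generates the fraction field of $R_{k,n-1}$. Therefore: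

* If $S$ is a set of cluster variables in one extended cluster of $\mathrm{Gr}(k,n-1)$, then $\iota_n(S)$ lies in one extended cluster of $\mathrm{Gr}(k,n)$, by Theorem 3, part 1.
* If $S\subset R_{k,n-1}$ and $\iota_n(S)$ lies in one extended cluster of $\mathrm{Gr}(k,n)$, then $\iota_n(S)\subset K'$. By Theorem 3, part 2, $\iota_n(S)$ lies in the $\iota_n$-image of one extended cluster of $\mathrm{Gr}(k,n-1)$. By injectivity, $S$ lies in one extended cluster of $\mathrm{Gr}(k,n-1)$.

With $|S|=1$ this is Theorem A for $I=[n-1]$; for general $S$ it is Theorem B(1) for $I=[n-1]$.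

**Step 2: deleting any one column.** We rotate column $j$ to the last place. Let $\varphi_n$ be the automorphism $\Delta_K\mapsto\Delta_{K+1\bmod n}$ of $R_{k,n}$. It is pullback along $(v_1,\dots,v_n)\mapsto(v_2,\dots,v_n,(-1)^{k-1}v_1)$: if $n\in K$, moving $v_1$ from the last place to the first costs $(-1)^{k-1}$, which the sign compensates (for $k=3$ no sign occurs). It preserves the standard cluster structure (Scott).

For $1\le j<n$ and $m\in[n-1]$ let $m'\in[n-1]$ with $m'\equiv m+1\bmod(n-1)$. Then
$$\theta_j(m)+1\equiv\theta_{j+1}(m')\pmod n.\tag{4}$$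
Indeed, recall $\theta_j(m)=m$ for $m<j$ and $m+1$ for $m\ge j$. If $m<j$, then $m\le n-2$ and both sides are $m+1$. If $j\le m\le n-2$, both sides are $m+2$. If $m=n-1$, the left side is $n+1\equiv1$, and the right side is $\theta_{j+1}(1)=1$. From (4),
$$\varphi_n\circ\iota_{[n]\setminus\{j\}}=\iota_{[n]\setminus\{j+1\}}\circ\varphi_{n-1}\qquad(1\le j<n).$$
Applying this $n-j$ times, $\varphi_n^{\,n-j}\,\iota_{[n]\setminus\{j\}}=\iota_{[n-1]}\,\varphi_{n-1}^{\,n-j}$, that is,
$$\iota_{[n-1]}=\varphi_n^{\,n-j}\,\iota_{[n]\setminus\{j\}}\,\varphi_{n-1}^{-(n-j)} .$$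
As $\varphi_n$ and $\varphi_{n-1}$ and their inverses preserve cluster variables and extended clusters, the result for $j=n$ gives it for all $j$.

**Step 3: general $I$.** The map $\iota_I$ is a composition of $n-n'$ single-column maps $\iota_{[m]\setminus\{j\}}$, and each step is an equivalence. This proves Theorem A and Theorem B(1). For $k=3$, the conjecture is true. $\blacksquare$

## Contracting columns: Theorem B(2)

**Step 1: $\kappa_1$ is a well-defined injection.** We must see that the minors $\Delta_{\{1\}\cup(K+1)}$ satisfy exactly the relations of the $\Delta_K$. Let $P$ be a polynomial in variables indexed by the $(k-1)$-subsets $K$ of $[n-1]$. Evaluated at $\Delta_{\{1\}\cup(K+1)}(M)$ it is an $SL_k$-invariant function of $M$. It vanishes identically if and only if it vanishes for all $M$ with $v_1\ne0$, and, using $SL_k$, if and only if it vanishes for all $M$ with $v_1=e_1$. For such $M$, $\Delta_{\{1\}\cup(K+1)}(M)=\Delta_K(M')$, where $M'$ is the lower right $(k-1)\times(n-1)$ block, which is arbitrary. So $P$ is a relation of the one family if and only if it is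 a relation of the other.

**Step 2: the case $j=1$.** Again Theorem 3 is applied, cutting off the last row of the rectangle and not the last column. If $k=n$, both rings have a single cluster variable and the claim is trivial. Let $k<n$. If $a\le k-1$, then
$$x_{(a,b)}=\Delta_{\{1,\dots,k-a\}\cup\{k-a+b+1,\dots,k+b\}}$$
contains the index $1$. Removing it and subtracting $1$ from the other indices gives the variable at $(a,b)$ of the rectangles seed of $\mathrm{Gr}(k-1,n-1)$, and likewise for $x_\varnothing$. Note $(n-1)-(k-1)=n-k$. Put
$$V=\{(a,b):a\le k-2,\ b\le n-k-1\},\qquad J=\{(k-1,b):b\le n-k-1\},$$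
$$U=\{(k,b):b\le n-k\},\qquad R'=\{(a,n-k):a\le k-1\}\cup\{\varnothing\}.$$
Neighbors of $V$ have first coordinate $\le k-1$, so the $U\times V$ block vanishes. The neighbors of $(k-1,b)$ in $U$ are $(k,b)$ and $(k,b+1)$, so rows $(k,b+1)$ against columns $(k-1,b)$, $1\le b\le n-k-1$, form a triangular matrix with diagonal entries $\pm1$; the $U\times J$ block has rank $|J|$. The restricted seed is the $\kappa_1$-image of the rectangles seed of $\mathrm{Gr}(k-1,n-1)$. So $\mathcal A'$ is the $\kappa_1$-image of the cluster structure of $\mathrm{Gr}(k-1,n-1)$, and $\kappa_1(R_{k-1,n-1})\subset K'$. The two bullet points of the previous section, with $\kappa_1$ in place of $\iota_n$, give the claim for $\kappa_1$, for single variables and for sets.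

**Step 3: all $j$.** We rotate again. By (4), for $j<n$ both $\varphi_n\kappa_j$ and $\kappa_{j+1}\varphi_{n-1}$ send $\Delta_K$ to $\Delta_{\theta_{j+1}(K+1\bmod(n-1))\cup\{j+1\}}$; here $\varphi_{n-1}$ acts on $R_{k-1,n-1}$. Hence
$$\kappa_j=\varphi_n^{\,j-1}\,\kappa_1\,\varphi_{n-1}^{-(j-1)} .$$
So every $\kappa_j$ is a well-defined injection, and the claim for $\kappa_1$ gives it for all $j$. Compositions of deletions and contractions follow step by step. $\blacksquare$

## The columns on which a variable depends: Theorem B(3)

**Existence.** Let $z$ be a cluster variable of $\mathrm{Gr}(k,n)$, and let $I$ be the set of columns on which the polynomial function $z$ depends. Then $z$ is a nonconstant $SL_k$-invariant polynomial in the vectors $v_i$, $i\in I$. Polynomial $SL_k$-invariants of fewer than $k$ vectors are constant, so $|I|\ge k$. By the first fundamental theorem for $SL_k$, $z$ is a polynomial in the $\Delta_K$ with $K\subseteq I$, so $z=\iota_I(x)$ with $x\in R_{k,|I|}$ depending on all its columns. By Theorem A, $x$ is a cluster variable.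

**Uniqueness and converse.** If $z=\iota_I(x)$ with $x$ depending on all its columns, then $I$ is the set of columns on which $z$ depends. So $I$ is determined by $z$, and $x$ is determined because $\iota_I$ is injective. The converse is Theorem A. $\blacksquare$

As a numerical check, let $f(m)$ be the number of cluster variables of $\mathrm{Gr}(3,m)$ depending on all $m$ columns. By Theorem B(3), in the finite-type cases $\mathrm{Gr}(3,n)$ has $\sum_m\binom nmf(m)$ cluster variables, frozen ones included. We have $f(3)=1$ and $f(4)=f(5)=0$. The known totals for $n=6,7,8$ are $16+6=22$, $42+7=49$, $128+8=136$. So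
$$f(6)=22-20=2,\qquad f(7)=49-35-7\cdot2=0,\qquad f(8)=136-56-28\cdot2-8\cdot0=24 .$$
The two variables counted by $f(6)$ are $X=\Delta_{134}\Delta_{256}-\Delta_{156}\Delta_{234}$ and $Y=\Delta_{145}\Delta_{236}-\Delta_{123}\Delta_{456}$, which are cluster variables by Scott. Every term of $X$ and $Y$ contains each of the six indices exactly once, so both are homogeneous of degree $1$ in every column and depend on all six.
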